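# Two independent ergodic matchings of $\mathbb Z$ whose union has exactly one infinite cluster

## 1. Matchings, their unions, and ergodicity

**Definition (matching).** A *matching* of $\mathbb Z$ is an involution $F:\mathbb Z\to\mathbb Z$ without fixed points. Equivalently, it is a set of edges $\{a,F(a)\}$ such that every integer belongs to exactly one edge. When some points may be left unmatched, that is, for a set of pairwise disjoint pairs, we say *partial matching*.

*Example.* The edges $\{2k,2k+1\}$, $k\in\mathbb Z$, form a matching. So do the edges $\{2k-1,2k\}$. Edges may cross: $\{4k,4k+2\},\{4k+1,4k+3\}$, $k\in\mathbb Z$, is a matching too.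

**Definition (stationary, ergodic).** Translating a matching by $r$ replaces each edge $\{a,b\}$ by $\{a+r,b+r\}$. A random matching is *stationary* if its law is invariant under translations. It is *ergodic under translation by $r$* if every event invariant under this translation has probability $0$ or $1$.

*Example 1 (random phase).* Let $F$ be $\{\{2k,2k+1\}\}_k$ or $\{\{2k-1,2k\}\}_k$, with probability $\frac12$ each. Translation by $1$ exchanges the two states, so $F$ is stationary and ergodic under translation by $1$. Translation by $2$ fixes each state, so the event "$F=\{\{2k,2k+1\}\}_k$" is invariant under translation by $2$ and has probability $\frac12$. Hence $F$ is not ergodic under translation by $2$.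

*Example 2 (brackets).* Put independent fair brackets "(" and ")" on the integers. Let $S$ be the walk that goes up by $1$ at "(" and down by $1$ at ")". Match an opening bracket at $k$ with the first $k'>k$ such that $S_{k'}=S_{k-1}$. Such a $k'$ exists a.s., since the walk is recurrent, and it carries ")". Between $k$ and $k'$ the walk stays above $S_{k-1}$, so $k-1$ is the last time before $k'$ at which the walk has the value $S_{k'}$. Thus the rule can be read backward, and recurrence in the past shows that each closing bracket is used exactly once. The matching is a translation-equivariant function of an i.i.d. sequence. Such a sequence is mixing, so the matching is stationary and ergodic under translation by every $r\ne0$.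

**Definition (union graph, cluster).** Given matchings $F^+,F^-$, let $G$ be the multigraph on $\mathbb Z$ whose edges are those of $F^+$ ("$+$ edges") and those of $F^-$ ("$-$ edges"). An edge in both counts as a double edge. A *cluster* is a connected component of $G$.

Every vertex has exactly one edge of each sign. Hence a finite cluster is a cycle with alternating signs (a double edge is a cycle with two vertices), and an infinite cluster is a bi-infinite path. So **finite clusters are exactly the cycles.**

*Example 3.* Let $F^+=\{\{2k,2k+1\}\}_k$. If $F^-=\{\{4k,4k+2\},\{4k+1,4k+3\}\}_k$, then $0,1,3,2,0$ is a cycle, and by $4$-periodicity all clusters are $4$-cycles. Translate $F^-$ by $1$, so that its edges are $\{4k+1,4k+3\},\{4k+2,4k+4\}$. Now we walk $\dots,0,1,3,2,4,5,7,6,8,\dots$, and $G$ is one bi-infinite path. The relative phase decides everything.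

**Definition (weakly mixing, factor).** An invertible probability-preserving system $(X,\mu,T)$ is *weakly mixing* if it is ergodic and has no eigenvalue other than $1$. That is, if $f\in L^2(\mu)$ is nonzero and $f\circ T=\lambda f$, then $\lambda=1$ (and $f$ is constant, by ergodicity). A random matching is a *factor* of the system if it has the form $x\mapsto F_x$ with $x\sim\mu$, where $F_{Tx}$ is $F_x$ translated by $-1$.

*Example.* The swap of two points, which drives Example 1, is ergodic but not weakly mixing: $f=\pm1$ satisfies $f\circ T=-f$. The shift on i.i.d. brackets is weakly mixing. Indeed, if $f\circ T=\lambda f$, then $|\lambda|=1$ and mixing gives $\lambda^n\|f\|_2^2=\langle f\circ T^n,f\rangle\to|\int f|^2$. So $\|f\|_2^2=|\int f|^2$, and equality in Cauchy–Schwarz makes $f$ constant.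

Now we can ask the question. It comes from Nicolas Curien, Gady Kozma, Vladas Sidoravicius and Laurent Tournier, "Uniqueness of the infinite noodle", arXiv:1701.01083 (2017). Let $F^+$ and $F^-$ be independent random matchings of $\mathbb Z$, not necessarily planar and not necessarily with the same law. Let each be stationary and ergodic under translation by $r$ for every $r\neq0$. *Prove or disprove: almost surely, $G$ does not have a unique infinite cluster.*

The statement is disproved by the following theorem.

**Theorem 1.** For every $\delta\in(0,1)$ there are independent random perfect matchings $F^+,F^-$ of $\mathbb Z$, each stationary and ergodic under translation by $r$ for every $r\ne0$ (each is a factor of a weakly mixing system), such that almost surely $G$ has exactly one infinite cluster. Moreover $\mathbb P(0\text{ lies in the infinite cluster})\ge1-\delta$.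

## 2. Crossing numbers and parity

Let $K$ be the number of infinite clusters. Take $F^+$ and $F^-$ independent, both as in Example 1. If they differ, $G$ is one bi-infinite path and $K=1$. If they agree, every cluster is a double edge and $K=0$. So $\mathbb P(K=1)=\frac12$.

Next, keep $F^+$ and let $F^-$ be $\{\{4k,4k+2\},\{4k+1,4k+3\}\}_k$ translated by a uniform $t$ mod $4$. If $F^+=\{\{2k,2k+1\}\}_k$, then Example 3, translated by $0$ or $2$, gives $K=0$ for even $t$ and $K=1$ for odd $t$. For the other state of $F^+$ the roles of even and odd are exchanged. Again $\mathbb P(K=1)=\frac12$.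

The number $\frac12$ is no accident. To see why, look at the cut between $0$ and $1$. Let $N^\pm$ be the number of edges of $F^\pm$ joining $(-\infty,0]$ to $[1,\infty)$.

**Proposition 2.**

(a) Let $F^+,F^-$ be independent and stationary (no ergodicity assumed) with $N^\pm<\infty$ a.s. Then the number $K$ of infinite clusters is a.s. finite and $\mathbb P(K\text{ is odd})=\frac12$. So $\mathbb P(G\text{ has a unique infinite cluster})\le\frac12$, and this bound is attained.

(b) If $F$ is a stationary perfect matching, ergodic under translation by $2$, then the number $N$ of its edges joining $(-\infty,0]$ to $[1,\infty)$ is a.s. infinite; in particular $\mathbb E|F(0)|=\infty$.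

**Step 1: the parity of the crossing number is a fair coin.** For a stationary matching let $N(k)$ be the number of edges joining $(-\infty,k]$ to $[k+1,\infty)$. Compare the cuts on the two sides of $k$. The only edge that crosses exactly one of them is the edge at $k$. If it goes right, $N(k)=N(k-1)+1$; if it goes left, $N(k)=N(k-1)-1$. So if one $N(k)$ is finite, all are, and their parity alternates in $k$. If $N(0)<\infty$ a.s., stationarity gives $\mathbb P(N(0)\text{ odd})=\mathbb P(N(1)\text{ odd})=\mathbb P(N(0)\text{ even})$, hence
$$\mathbb P(N(0)\text{ odd})=\tfrac12.\tag{1}$$

**Step 2: proof of (a).** The purpose is to compare the parity of $K$ with that of $N^++N^-$. An infinite cluster is a bi-infinite path. Each of its two ends visits distinct vertices, so the distance to $0$ tends to infinity along it, and it crosses the cut between $0$ and $1$ finitely often. So each end tends to $+\infty$ or to $-\infty$.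

Suppose that both ends of a cluster tend to $+\infty$. Then the cluster has a minimum. Let each vertex of each such cluster send mass $1$ to the minimum of its cluster. The pair $(F^+,F^-)$ is stationary, being independent with stationary components, so by mass transport the expected mass sent by $0$ equals the expected mass received by $0$. The former is at most $1$. The latter is $\infty\cdot\mathbb P(0\text{ is such a minimum})$. So this probability is $0$, and by stationarity a.s. there is no such cluster. The case of $-\infty$ is symmetric.

Hence a.s. every infinite cluster joins $-\infty$ to $+\infty$ and crosses the cut an odd number of times. In particular $K\le N^++N^-<\infty$. Cycles cross the cut an even number of times. Summing the crossings over all clusters gives $K\equiv N^++N^-\pmod 2$. By (1) and independence, $N^++N^-$ is odd with probability $\frac12\cdot\frac12+\frac12\cdot\frac12=\frac12$. So $\mathbb P(K\text{ odd})=\frac12$ and $\mathbb P(K=1)\le\frac12$. The independent pair of random phases above attains equality.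

**Step 3: proof of (b).** The event $\{N(0)<\infty\}$ equals $\{N(k)<\infty\ \forall k\}$, so it is translation invariant and has probability $0$ or $1$. Suppose it had probability $1$. Parity alternates, so $\{N(0)\text{ odd}\}$ would be invariant under translation by $2$. By (1) it has probability $\frac12$, which contradicts ergodicity under translation by $2$. So $N=\infty$ a.s.

An edge of length $\ell$ crosses the cut if its left end is one of the $\ell$ points of $(-\ell,0]$, so $\mathbb E N=\sum_{\ell\ge1}\ell\,\mathbb P(F(0)=\ell)$. Since $F(0)=-\ell$ means $F(-\ell)=0$, stationarity gives $\mathbb P(F(0)=-\ell)=\mathbb P(F(0)=\ell)$. So $\mathbb E N=\frac12\mathbb E|F(0)|$, and $\mathbb E|F(0)|=\infty$. $\square$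

A sensible person would now try to prove the statement in the question by this parity argument. It stops at a precise point. Under the hypotheses, part (b) says $N^+=N^-=\infty$ a.s. Then $N^++N^-$ has no parity, and an end of an infinite path need not converge to $+\infty$ or $-\infty$. So a counterexample, if there is one, must use very long edges. We build one. Proposition 2 is not used from here on.

## 3. Words, tilings and phases

The plan is to build $F^+$ from longer and longer finite patterns $W_n$, and $F^-$ from patterns $U_n$, each pattern assembled from copies of the previous one. In a bounded window, $F^-$ looks like a periodic repetition of $U_n$ with some phase $t$. Since $F^+$ must be independent of $F^-$, the design of $W_n$ may not depend on $t$. All of the work lies in coping with an unknown phase.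

Intervals are finite intervals of integers.

**Definition (word, free point, tiling).** A *word* $W$ of length $p=|W|$ is a partial matching of $[0,p)=\{0,\dots,p-1\}$. Unmatched points are *free*; $A(W)$ is the set of free points. $W$ is *full* if $A(W)=\emptyset$. Words are concatenated; $\bullet$ is the word of length $1$, one free point. A *$W$-tiling* of an interval or of $\mathbb Z$ is a concatenation of translates of $W$ and of $\bullet$ (the "tiles"), viewed as a partial matching. Edges never join different tiles.

*Example.* If $W=\{\{0,2\}\}$ has length $3$, then $A(W)=\{1\}$, and $W\bullet W$ is the $W$-tiling of $[0,7)$ with edges $\{0,2\},\{4,6\}$ and free points $1,3,5$.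

**Definition (phase, $\Gamma_t(T)$, cut point).** Let $U$ be a full word of length $q$ (so $q$ is even). $U_t^\infty$ is the matching of $\mathbb Z$ with a copy of $U$ on each block $[t+iq,t+(i+1)q)$, $i\in\mathbb Z$. It depends only on $t$ mod $q$. For a partial matching $T$ of an interval $I$, $\Gamma_t(T)=\Gamma^U_t(T)$ is the multigraph on $I$ whose $+$ edges are those of $T$ and whose $-$ edges are the edges of $U^\infty_t$ with *both ends in $I$*. A point of $I$ whose $U_t^\infty$-partner is outside $I$ is *cut*.

*Example 4.* Let $U=\{\{0,1\}\}$, $I=[0,4)$, and let $T$ have no edge. In phase $t=0$ the components are $\{0,1\}$ and $\{2,3\}$, and nothing is cut. In phase $t=1$ they are $\{0\},\{1,2\},\{3\}$, and $0$ and $3$ are cut.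

We record four facts.

* **Fact 1.** There are at most $2q-2$ cut points. They lie in the at most two blocks that meet both $I$ and its complement, and each such block has at most $q-1$ points in $I$.
* **Fact 2.** Every vertex has at most one edge of each sign, so each component of $\Gamma_t(T)$ is a cycle (double edges count as cycles) or a path. A path with at least two vertices has two endpoints. Each lacks exactly one sign, so it is exactly one of free, cut; the other vertices are neither. A one-vertex path is a vertex that is both free and cut. In particular a component contains at most two free vertices, and a cycle contains none.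
* **Fact 3.** Suppose a graph with at most one edge of each sign at every vertex sits inside a larger graph of the same kind. If every vertex of a component of the smaller graph has in it all the edges that it has in the larger graph, then it is also a component of the larger graph. In particular a cycle of the smaller graph is a component of the larger one.
* **Fact 4.** If $T$ is a $W$-tiling of $I$ and the interval $I'\subset I$ is a union of tiles, then $\Gamma_t(T|_{I'})$ is a subgraph of $\Gamma_t(T)$, and a point of $I'$ is free for $T|_{I'}$ if and only if it is free for $T$.

**Definition (two-ended).** A component is *two-ended* if it is a path with at least two vertices whose endpoints are both free. By Fact 2 it contains no cut vertex.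

In Example 4, phase $0$, both components are two-ended. In phase $1$ only $\{1,2\}$ is.

Here is the naive construction. Fix a phase $s$, and add $+$ edges between free points so that the components of $\Gamma_s$ are strung into one long path. In Example 4 with $s=0$ we could add $\{1,2\}$, and $\Gamma_0$ becomes the path $0,1,2,3$. But in phase $1$ the pair $\{1,2\}$ is already a $-$ edge, so there we have just closed a cycle. The phase is random and independent, so over many rounds such cycles could swallow everything. This is the point where the naive construction breaks.

The way around it: *join $u$ to $v$ only if, in every phase $t$, they are ends of two different two-ended components.* Then no cycle is created in any phase. The number $q$ of phases is fixed while there may be arbitrarily many free points, so this restriction will strand only $O(q^2)$ of them. We do one round of joining for each phase $s$. The round with the correct $s$ produces the desired long path, and the other rounds do no harm.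

One more danger remains: paths whose two ends are both cut. The joining does not touch them, and they can be long. The next property excludes them away from the boundary of the interval.

**Property $L(W,U,d)$.** For every interval $I$, every $W$-tiling $T$ of $I$, every $t$, and every $v\in I$ with $[v-d,v+d]\subset I$, the component of $v$ in $\Gamma_t(T)$ is a cycle or contains a free vertex.

*Example 5.* $L(\bullet,U,0)$ holds for every full $U$, because all vertices are free. On the other hand, let $W=U=\{\{0,1\}\}$. For $I=[0,2m)$, $T=W^m$ and $t=1$, the graph $\Gamma_1(T)$ is the single path $0,1,\dots,2m-1$. Its ends are both cut, and it has no free vertex. Taking $v=m$ and $m>d$ shows that $L(W,U,d)$ fails for every $d$.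

## 4. Lengthening the $+$ word without closing a cycle in any phase

**Lemma 3.** Let $W$ be a word with $|W|=p$, $U$ full of length $q$, and assume $L(W,U,d)$. Let $T_0$ be a $W$-tiling of $V=[0,P)$ with at least $2q^2+1$ free points, and let $s\in\mathbb Z$. There is a set $E$ of disjoint pairs of free points of $T_0$ such that $W':=T_0\cup E$ satisfies:

1. $1\le|A(W')|\le4q^2$.
2. $L(W',U,d)$.
3. $\Gamma_s(W')$ has a component $Q$ such that all vertices of $V$ except at most $\kappa(q,d,p):=8q^2(2d+2p+1)+2d$ lie in $Q$ or in a cycle of $\Gamma_s(W')$.
4. For every $W'$-tiling $T'$ of an interval, with $T$ the $W$-tiling obtained by deleting all copies of $E$, every cycle of $\Gamma_t(T')$ is a cycle of $\Gamma_t(T)$, for all $t$.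

The important feature is that $\kappa$ does not depend on $P$.

**Step 1: find the free points that are good in every phase.** Let $A_0$ be the set of free points of $T_0$. Let $A^\circ$ be the set of $a\in A_0$ whose component in $\Gamma_t(T_0)$ is two-ended for *every* $t\in\mathbb Z/q$. Fix $t$. A free point $a$ whose component is not two-ended is the only free vertex of its component, and this component contains a cut vertex (Fact 2). Distinct such $a$ lie in distinct components, so by Fact 1 there are at most $2q-2$ of them. Summing over $t$,
$$|A_0\setminus A^\circ|\le q(2q-2).\tag{2}$$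
Since $|A_0|\ge2q^2+1$, we have $A^\circ\ne\emptyset$.

**Step 2: the joining rule.** We add pairs one at a time, starting with $E=\emptyset$, and keep this invariant:

> **(Inv)** for every $t$, every $a\in A^\circ$ lies in a two-ended component of $\Gamma_t(T_0\cup E)$, where "free" refers to $T_0\cup E$.

It holds at the start. A point $a\in A^\circ$ may have lost its freedom along the way; it must still lie in a two-ended component. For a currently free $a\in A^\circ$ let $e_t(a)\ne a$ be the other free endpoint of its component in $\Gamma_t(T_0\cup E)$.

Start with any *active point* $u\in A^\circ$. If there is a currently free $v\in A^\circ$ with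
$$v\ne u,\qquad v\ne e_t(u)\ \text{ for all }t\in\mathbb Z/q,\qquad e_s(v)\in A^\circ,\tag{3}$$
add the pair $\{u,v\}$ to $E$ and make $e_s(v)$, computed before adding, the new active point. Otherwise stop.

*The invariant persists.* For each $t$, the points $u$ and $v$ are free endpoints of two-ended components. These are different, since otherwise $v=e_t(u)$. The new edge joins them into one path with free endpoints $e_t(u)$ and $e_t(v)$: these two points are still free, because $e_t(u)\neq v$ and $e_t(v)\ne u$. All other components are unchanged.

*The new active point is legitimate.* It lies in $A^\circ$ by (3). It is still free because $e_s(v)\ne v$, and $e_s(v)\ne u$ since $v\ne e_s(u)$.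

The number of free points drops by $2$ each time, so the procedure stops.

**Step 3: conclusion 1, counting the stranded points.** When the procedure stops with active point $u$, each free point $v\in A^\circ$ violates (3). So $v=u$, or $v$ is one of the at most $q$ points $e_t(u)$, or $e_s(v)\in A_0\setminus A^\circ$. The map $e_s$ is injective, so by (2) the last case concerns at most $q(2q-2)$ points. Hence at most $1+q+q(2q-2)\le2q^2$ free points of $A^\circ$ remain (recall $q\ge2$). With (2), $|A(W')|\le2q^2+q(2q-2)\le4q^2$. Since $A^\circ\neq\emptyset$, (Inv) supplies a two-ended component, so $A(W')\ne\emptyset$.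

*Example 6 (the rule on nine points).* Let $U=\{\{0,1\}\}$, $q=2$, $W=\bullet$, $T_0=\bullet^9$ on $[0,9)$, $s=0$. In phase $0$ the $-$ edges are $01,23,45,67$, and $8$ is cut. In phase $1$ they are $12,34,56,78$, and $0$ is cut. So $A^\circ=\{1,\dots,7\}$. Start with $u=1$.

* $e_0(1)=0$ and $e_1(1)=2$. The point $v=3$ is allowed, as $e_0(3)=2\in A^\circ$. Add $\{1,3\}$; the new active point is $2$. The paths through it are $0,1,3,2$ in phase $0$ and $2,1,3,4$ in phase $1$.
* $e_0(2)=0$ and $e_1(2)=4$. Take $v=5$, since $e_0(5)=4\in A^\circ$. Add $\{2,5\}$; the active point is $4$. The paths are $0,1,3,2,5,4$ and $4,3,1,2,5,6$.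
* $e_0(4)=0$ and $e_1(4)=6$. Take $v=7$, since $e_0(7)=6\in A^\circ$. Add $\{4,7\}$; the active point is $6$. The paths are $0,1,3,2,5,4,7,6$ and $6,5,2,1,3,4,7,8$.

The only free point of $A^\circ$ left is $6$, and we stop. The free points are $0,6,8$. In phase $0$ every point but $8$ lies on one path, and neither phase has a cycle.

**Step 4: components that meet a copy of $A^\circ$ do not leave their tile.** This step transfers what we know about $V$ to arbitrary tilings. Let $T'$ be a $W'$-tiling of $I$, and let $T$ be $T'$ with all copies of $E$ deleted. Since $T_0$ is a $W$-tiling, so is $T$. Let $a$ be a $T$-free point in the copy of $A^\circ$ in a tile $V_1=V+y$ of $T'$.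

* The graph $\Gamma_t(T|_{V_1})$ is a translate of $\Gamma_{t-y}(T_0)$, so the component of $a$ in it is two-ended; here it matters that $A^\circ$ was defined using all phases. It contains no cut vertex. Its inner vertices have both their edges in it. Its two endpoints have their $-$ edge in it and have no $+$ edge in $T$. By Fact 3 it is a component of $\Gamma_t(T)$.
* By (Inv), applied in phase $t-y$, the component of $a$ in $\Gamma_t(T'|_{V_1})$ is also two-ended, "free" now referring to $T'$. For the same reason it is a component of $\Gamma_t(T')$. It is not a cycle, and it contains $T'$-free vertices.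

**Step 5: conclusion 4.** Both ends of an edge in a copy of $E$ lie in a copy of $A^\circ$. By Step 4 no such edge lies on a cycle of $\Gamma_t(T')$. So a cycle of $\Gamma_t(T')$ uses only edges of $\Gamma_t(T)$ and is a cycle there.

**Step 6: conclusion 2.** Let $[v-d,v+d]\subset I$ and let $C$ be the component of $v$ in $\Gamma_t(T)$. If $C$ is a cycle, it remains a component of $\Gamma_t(T')$ by Fact 3, and we are done. Otherwise $L(W,U,d)$ gives a $T$-free vertex $a\in C$. The component of $v$ in $\Gamma_t(T')$ contains $C$, since $T\subset T'$. If $a$ is $T'$-free, we are done. If not, $a$ is an end of an edge in a copy of $E$, so it lies in a copy of $A^\circ$. By Step 4 its component in $\Gamma_t(T')$, which contains $v$, has $T'$-free vertices.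

**Step 7: conclusion 3, in phase $s$ almost everything lies in one path.** Let $Q$ be the component of $\Gamma_s(W')$ that contains the starting point. In $\Gamma_s$, the active point $u$ is always an endpoint of the component of the starting point. After $\{u,v\}$ is added, this component ends at $e_s(u)$ and at $e_s(v)$, and the latter is the new active point. So all edges of $E$ lie in $Q$, and every component of $\Gamma_s(W')$ other than $Q$ is a component of $\Gamma_s(T_0)$.

Call $w\in V$ *deep* if $[w-d,w+d]\subset V$. At most $2d$ vertices are not deep. Let $v$ be deep, neither in $Q$ nor in a cycle, and let $C\neq Q$ be its component in $\Gamma_s(W')$. By conclusion 2, applied to $W'$ as a tiling of $V$, $C$ contains a $W'$-free vertex. By conclusion 1 there are at most $4q^2$ such components $C$.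

It remains to bound the size of each. $C$ is a component of $\Gamma_s(T_0)$ and not a cycle, so it has at most two $T_0$-free vertices. Let $w\in C$ be deep, and let $I'\subset V$ be the union of the tiles ($W$ or $\bullet$) of $T_0$ that meet $[w-d,w+d]$. Then $[w-d,w+d]\subset I'\subset[w-d-p,w+d+p]$. By $L(W,U,d)$ on $I'$, the component of $w$ in $\Gamma_s(T_0|_{I'})$, which is contained in $C$ by Fact 4, is a cycle or contains a free vertex. If it were a cycle, $C$ would be that cycle by Fact 3, which is excluded. So $w$ is within $d+p$ of one of the at most two $T_0$-free vertices of $C$. Hence $C$ has at most $2(2d+2p+1)$ deep vertices. The total number of exceptional vertices is at most $4q^2\cdot2(2d+2p+1)+2d=\kappa(q,d,p)$. $\square$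

## 5. Lengthening the $-$ word by two matched spacers

The $-$ word also has to grow, since otherwise $F^-$ would be periodic and not ergodic under all translations. We lengthen it in the mildest way. For a full word $U$ of length $q$ and $k\ge1$, let $U'$ be the full word of length $2(kq+1)$ obtained from $(U^k\bullet)^2$ by matching its two spacers $\bullet$ with each other.

*Example.* $U=\{\{0,1\}\}$, $k=2$: the word $U'$ has length $10$ and edges $01,23,56,78$ and $\{4,9\}$.

**Lemma 4.** Let $L(W,U,d)$ hold, $p=|W|$, $D=d+p$, and $kq\ge2D+p+q$. Then $L(W,U',d')$ holds with $d'=4(kq+1)$.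

**Step 1: set up a contradiction.** Let $T$ be a $W$-tiling of $I$, $\Gamma'=\Gamma^{U'}_t(T)$, $[v-d',v+d']\subset I$, and let $C$ be the component of $v$ in $\Gamma'$. Assume that $C$ contains no free vertex and is not a cycle. Let $(z_i)_{i\in\mathbb Z}$ be the increasing sequence of spacer positions of $U'^\infty_t$. So $z_{i+1}-z_i=kq+1$, and each $z_i$ is matched to some $z_{i^*}$ with $i^*\in\{i-1,i+1\}$. Define the zones $Z_i=[z_i-D,z_i+D]$.

**Step 2: away from the boundary of $I$, $C$ stays in the zones.** *Claim: if $w\in C$ and $[w-D,w+D]\subset I$, then $w\in\bigcup_iZ_i$.* Suppose not. Let $I'$ be the union of the tiles of $T$ that meet $[w-d,w+d]$. Then $I'\subset[w-D,w+D]$ contains no spacer, so $I'$ lies in one run $U^k$, and the $-$ edges with both ends in $I'$ are those of some $U^\infty_{t'}$. By $L(W,U,d)$ the component of $w$ in $\Gamma^U_{t'}(T|_{I'})$, which is contained in $C$, is a cycle or contains a free vertex. If it is a cycle, $C$ is that cycle (Fact 3). If it contains a free vertex, so does $C$ (Fact 4). Both contradict the assumption.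

**Step 3: $C$ cannot leave a pair of zones.** Since $d'\ge D$, the claim gives $v\in Z_i$ for some $i$. Put $K=Z_i\cup Z_{i^*}$. Different zones are at distance at least $kq+1-2D\ge p+q+1>\max(p,q)$. In particular the only spacers in $K$ are $z_i$ and $z_{i^*}$.

Let $w\in C\cap K$. As $w$ is not free, it has a $T$-partner, at distance less than $p$. It also has a $U'^\infty_t$-partner, at distance less than $q$ unless $w$ is a spacer, in which case $w$ and its partner are $z_i,z_{i^*}$ in some order. Let $w'$ be either partner. Since $|v-z_i|\le D$ and $w$ is within $D$ of $z_i$ or $z_{i^*}$, in all cases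
$$|w'-v|+D\le(kq+1)+3D+\max(p,q)\le(kq+1)+\tfrac32kq<d',$$
where we used $3D+\max(p,q)\le\frac32(2D+p+q)\le\frac32kq$. So $[w'-D,w'+D]\subset I$; in particular $w'\in I$, the edge $ww'$ is in $\Gamma'$, and $w'\in C$. By the claim $w'$ lies in a zone. If $|w-w'|\le\max(p,q)$, this is the zone of $w$; otherwise $w'\in\{z_i,z_{i^*}\}$. In both cases $w'\in K$.

**Step 4: conclusion.** Every vertex of $C\cap K$ has both its $+$ edge and its $-$ edge in $\Gamma'$, with the other ends in $C\cap K$. By connectedness $C\subset K$. So $C$ is finite and each of its vertices has an edge of each sign in $C$. So $C$ is a cycle, a contradiction. $\square$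

## 6. The inductive choice of the words

Fix $\delta\in(0,1)$. Let $W_0=\bullet$, $p_0=1$, $U_0=\{\{0,1\}\}$, $q_0=2$, $d_0=0$. By Example 5, $L(W_0,U_0,0)$ holds. Suppose $W_n,U_n,d_n$ are given with $L(W_n,U_n,d_n)$ and $A(W_n)\ne\emptyset$, where $p_n=|W_n|$ and $q_n=|U_n|$.

**Step 1: insert spacers.** They will give weak mixing. Choose $m_n\ge2^{n+1}$ even and let $W_n^{(0)}=(W_n^{m_n}\bullet)^{q_n}$, with no new edges. Its length is a multiple of $q_n$. Every $W_n^{(0)}$-tiling is a $W_n$-tiling, so $L(W_n^{(0)},U_n,d_n)$ holds.

**Step 2: one round of joining for each phase.** Put $\varepsilon_n:=2^{-n}/q_n$. For $j=0,1,\dots,q_n-1$ apply Lemma 3 with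
$$W=W_n^{(j)},\quad U=U_n,\quad d=d_n,\quad T_0=(W_n^{(j)})^l,\quad s=j,$$
where $l=l_{n,j}\ge2q_n^2+1$ is so large that
$$\kappa(q_n,d_n,|W_n^{(j)}|)\le\varepsilon_n\,l\,|W_n^{(j)}|,\qquad 4q_n^2\le2^{-n}\,l\,|W_n^{(j)}|.\tag{4}$$
This is possible since the left sides do not depend on $l$. As $A(W_n^{(j)})\neq\emptyset$, $T_0$ has at least $l\ge2q_n^2+1$ free points, so the lemma applies. Call the result $W_n^{(j+1)}$; its length is $l|W_n^{(j)}|$. By conclusions 1 and 2, $A(W_n^{(j+1)})\ne\emptyset$ and $L(W_n^{(j+1)},U_n,d_n)$ holds, so the next round can start. All $|W_n^{(j)}|$ are multiples of $q_n$.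

**Step 3: the new $+$ word.** Put $W_{n+1}=W_n^{(q_n)}$ and $p_{n+1}=|W_{n+1}|$. It is the string $(W_n^{m_n}\bullet)^{N_n}$, with $N_n=q_n\prod_jl_{n,j}\ge2$, plus additional edges. So $p_{n+1}=N_n(m_np_n+1)$. We have $L(W_{n+1},U_n,d_n)$. By conclusion 1 of the last round and (4),
$$|A(W_{n+1})|\le4q_n^2\le2^{-n}p_{n+1}.\tag{5}$$

**Step 4: the new $-$ word.** Put $R_n=d_n+p_{n+1}$ and choose $k_n$ even with
$$k_nq_n\ge2R_n+p_{n+1}+q_n,\qquad k_nq_n\ge2^{n+3}(2R_n+1)/\delta.\tag{6}$$
Let $U_{n+1}=U_n'$ with $k=k_n$, so $q_{n+1}=2(k_nq_n+1)$, and let $d_{n+1}=4(k_nq_n+1)$. The first inequality in (6) is the hypothesis of Lemma 4 for $W=W_{n+1}$, for which $D=R_n$. So $L(W_{n+1},U_{n+1},d_{n+1})$ holds, and the induction continues.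

Both $p_n$ and $d_n$ are nondecreasing; for $d_n$, note that $d_{n+1}\ge k_nq_n\ge2R_n\ge d_n$. Hence $R_n$ is nondecreasing. We never lose $L$: it passes from $(W_n,U_n)$ to $(W_{n+1},U_n)$ with the same $d_n$, and then to $(W_{n+1},U_{n+1})$.

## 7. Rank-one systems with spacers are weakly mixing

We need stationary random sequences in which the words $W_n$ sit inside each other as in the strings $(W_n^{m_n}\bullet)^{N_n}$. Cutting and stacking provides them.

**Definition (rank-one system).** Let $h_0\ge1$, even $m_n\ge2$ and $N_n\ge2$ be given. Put $h_{n+1}=N_n(m_nh_n+1)$ and assume $\sum_n1/(m_nh_n)<\infty$. Column $0$ is a stack of $h_0$ intervals of equal length. Given column $n$, a stack of $h_n$ intervals ("levels") of equal length, cut it into $m_nN_n$ subcolumns of equal width and stack them. Then put one new spacer interval of the same width on top of each group of $m_n$ consecutive subcolumns. This is column $n+1$. The map $T$ moves each point to the point directly above it.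

*Example.* $h_0=1$, $m_0=N_0=2$: column $1$ has height $6$ and reads, from the bottom, level, level, spacer, level, level, spacer. The pieces of column $0$ sit at heights $0,1,3,4$.

In column $n$ the map $T$ is defined except on the top level, and $T^{-1}$ except on the bottom level. Later columns extend these definitions consistently. The measures of the top and bottom levels tend to $0$, so $T$ and $T^{-1}$ are eventually defined at a.e. point. We discard the null set of points for which some forward or backward iterate is undefined. At step $n$ we add $N_n$ spacers of width $w_n/(m_nN_n)$ to a column of mass $h_nw_n$, where $w_n$ is the width of column $n$. So the total mass is multiplied by $1+\frac1{m_nh_n}$ and stays finite. After normalization we get an invertible probability-preserving system $(X,\mu,T)$ and bases $B_n$ with these properties.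

* $B_n,TB_n,\dots,T^{h_n-1}B_n$ are disjoint (the levels of column $n$), with union $X_n$. Moreover $X_n\subset X_{n+1}$, $\mu(X_n)\to1$, and $\mu(X_{n+1}\setminus X_n)\le\frac1{m_nh_n}$.
* The pieces of column $n$ sit in column $n+1$ as follows:
$$B_n=\bigsqcup_{h\in H_n}T^hB_{n+1},\qquad H_n=\{a(m_nh_n+1)+ih_n:0\le a<N_n,\ 0\le i<m_n\}.\tag{7}$$
* The levels are intervals whose lengths tend to $0$, so they generate the $\sigma$-algebra.
* All levels of column $n$ have equal measure. So, given $x\in X_n$, the height of $x$ in column $n$ is uniform on $[0,h_n)$.

**Lemma 5.** $T$ is weakly mixing.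

**Step 1: an eigenfunction is nearly constant on a base.** Let $f\circ T=\lambda f$ with $f$ bounded, $|\lambda|=1$, and let $0<\varepsilon<1$. For all large $n$ there is a function $g$, constant on each level of column $n$ and $0$ off $X_n$, with $\int|f-g|\,d\mu<\varepsilon/2$. Indeed the levels generate, and each level of column $n$ is a union of levels of column $n+1$, so a good $g$ for one $n$ serves for all larger $n$. Also $\mu(X_n)>\frac12$ for large $n$. So the average of $|f-g|$ over $X_n$ is less than $\varepsilon$, and there are a level $T^jB_n$ and a constant $c_0$ such that the average of $|f-c_0|$ over this level is less than $\varepsilon$. Since $f\circ T^j=\lambda^jf$, with $c=c_0\lambda^{-j}$ we get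
$$\operatorname{avg}_{B_n}|f-c|<\varepsilon.\tag{8}$$

**Step 2: ergodicity.** Let $\lambda=1$. Then $f\circ T^j=f$, so by (8) the average of $|f-c|$ over every level, and hence over $X_n$, is less than $\varepsilon$. Also $|c|\le\|f\|_\infty+1$. So $\int|f-c|\,d\mu\le\varepsilon+\mu(X\setminus X_n)(2\|f\|_\infty+1)$. Since $\mu(X_n)\to1$ and $\varepsilon$ is arbitrary, $f$ is an $L^1$ limit of constants, so it is a.e. constant.

**Step 3: no other eigenvalue.** An eigenvalue has modulus $1$, because $g\mapsto g\circ T$ is unitary. For an $L^2$ eigenfunction, $|f|$ is then invariant, hence constant by ergodicity, so we may take $|f|=1$. By (7) and (8),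
$$\operatorname{avg}_{h\in H_n}\operatorname{avg}_{x\in B_{n+1}}|\lambda^hf(x)-c|=\operatorname{avg}_{B_n}|f-c|<\varepsilon.$$
So some $x$ satisfies $\operatorname{avg}_{h\in H_n}|\lambda^hf(x)-c|<\varepsilon$. With $c'=c/f(x)$,
$$\operatorname{avg}_{h\in H_n}|\lambda^h-c'|<\varepsilon.\tag{9}$$
Now we use the spacers: we look for two gaps between elements of $H_n$ that differ by exactly $1$. Let $M=m_n/2$. For $0\le a\le N_n-2$ and $0\le i<M$ put
$$g_1=a(m_nh_n+1)+ih_n,\qquad g_2=g_1+Mh_n,\qquad g_3=(a+1)(m_nh_n+1)+ih_n=g_2+Mh_n+1.$$
All three lie in $H_n$. Each map $(a,i)\mapsto g_r$ is injective with image of size $(N_n-1)M\ge\frac12N_nM=\frac14|H_n|$. So by (9) the average of $|\lambda^{g_r}-c'|$ over $(a,i)$ is at most $4\varepsilon$ for each $r$. Hence for some $(a,i)$ we have $\sum_{r=1}^3|\lambda^{g_r}-c'|\le12\varepsilon$. By the triangle inequality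
$$|\lambda^{Mh_n}-1|\le12\varepsilon,\qquad|\lambda^{Mh_n+1}-1|\le12\varepsilon,$$
so $|\lambda-1|=|\lambda^{Mh_n+1}-\lambda^{Mh_n}|\le24\varepsilon$. As $\varepsilon$ is arbitrary, $\lambda=1$. $\square$

We use weak mixing through two standard consequences.

**Lemma 6.** Let $T$ be weakly mixing.

(a) $T^r$ is ergodic for every $r\neq0$.

(b) $T\times S$ is ergodic for every ergodic probability-preserving $(Y,\nu,S)$.

**Proof of (a).** We may take $r>0$. Let $f$ be bounded with $f\circ T^r=f$, put $\omega=e^{2\pi i/r}$ and $f_j=\frac1r\sum_{k=0}^{r-1}\omega^{-jk}f\circ T^k$ for $0\le j<r$. Then $f_j\circ T=\omega^jf_j$ and $f=\sum_jf_j$. For $j\ne0$ we have $\omega^j\neq1$, so $f_j=0$. Hence $f=f_0$ is $T$-invariant, so constant.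

**Proof of (b).** Let $F\in L^2(\mu\otimes\nu)$ be $T\times S$-invariant. The function $y\mapsto\int F(x,y)\,d\mu(x)$ is $S$-invariant, because $T$ preserves $\mu$; so it is constant. Subtracting this constant, we may assume it is $0$, and we show $F=0$. Let
$$\mathcal K g(x)=\int K(x,x')g(x')\,d\mu(x'),\qquad K(x,x')=\int F(x,y)\overline{F(x',y)}\,d\nu(y).$$
$\mathcal K$ is a positive Hilbert–Schmidt operator on $L^2(\mu)$. Invariance of $F$ and of $\nu$ gives $K(Tx,Tx')=K(x,x')$, so $\mathcal K$ commutes with the unitary operator $g\mapsto g\circ T$. Each eigenspace of $\mathcal K$ with nonzero eigenvalue is finite-dimensional and invariant under this unitary, so it is spanned by eigenfunctions of $T$. By weak mixing it consists of constants. But $\mathcal K1=0$, because $\int F(x',y)\,d\mu(x')=0$. So $\mathcal K$ has no nonzero eigenvalue, and by the spectral theorem for compact self-adjoint operators $\mathcal K=0$. Then for every $g\in L^2(\mu)$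
$$0=\langle\mathcal Kg,g\rangle=\int\Big|\int F(x,y)\overline{g(x)}\,d\mu(x)\Big|^2d\nu(y),$$
so $F$ is orthogonal to all products $g(x)h(y)$, and $F=0$. $\square$

## 8. The random matchings $F^+$ and $F^-$

**Step 1: definition.** Let $(X,\mu,T)$ be the rank-one system with $h_n=p_n$ and parameters $m_n,N_n$. Let $(Y,\nu,S)$ be the one with $h_n=q_n$, with $k_n$ in the role of $m_n$ and $2$ in the role of $N_n$; denote its bases by $B_n^Y$ and its column unions by $Y_n$. The height recursions are those of Section 6. The sums converge, since $1/(m_np_n)\le2^{-n-1}$ and, by (6), $1/(k_nq_n)\le\delta2^{-n-3}$.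

For $x\in X$ let $F_x^{+(n)}$ be the partial matching of $\mathbb Z$ with a copy of $W_n$ on $[k,k+p_n)$ for each $k$ with $T^kx\in B_n$. These copies are disjoint because the levels are. With uncovered points as singletons, $F_x^{+(n)}$ is a $W_n$-tiling of $\mathbb Z$. The point $k$ is covered if and only if $T^kx\in X_n$. Define $F_y^{-(n)}$ likewise with $U_n$ and $B_n^Y$.

**Step 2: the tilings are nested.** By (7), $H_n$ lists exactly the positions of the copies of $W_n$ in the string $(W_n^{m_n}\bullet)^{N_n}$ underlying $W_{n+1}$; similarly for $U_n$ in $(U_n^{k_n}\bullet)^2$. So $F^{\pm(n)}\subset F^{\pm(n+1)}$, and deleting the additional edges of the copies of $W_{n+1}$ from $F^{+(n+1)}$ gives $F^{+(n)}$. Let $F^\pm=\bigcup_nF^{\pm(n)}$.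

**Step 3: both are a.s. perfect.** Given $x\in X_n$, the height of $x$, which is the position of $0$ in its copy of $W_n$, is uniform. So by (5)
$$\mathbb P(0\text{ is }F^{+(n)}\text{-free})\le\mu(X\setminus X_n)+\frac{|A(W_n)|}{p_n}\to0.$$
Free sets decrease with $n$, so a.s. $0$ is matched, and by stationarity so is every integer. For $F^-$, $U_n$ is full and $\nu(Y_n)\to1$.

**Step 4: the hypotheses hold.** Since $T^k(Tx)=T^{k+1}x$, $F^+_{Tx}$ is $F^+_x$ translated by $-1$; the same holds for $F^-$ and $S$. So $F^+$ and $F^-$ are factors of $T$ and $S$, which are weakly mixing by Lemma 5. They are stationary, and by Lemma 6(a) ergodic under translation by each $r\ne0$. Take $(x,y)\sim\mu\otimes\nu$; then $F^+$ and $F^-$ are independent.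

**Step 5: windows in which $F^-$ looks periodic.** Let $J_n=[-R_n,R_n]$ and $\mathcal P_n=\{S^ky\in Y_n\ \forall k\in J_n\}$. Since $\nu(Y_{j+1}\setminus Y_j)\le\frac1{k_jq_j}$ and $R_j$ is nondecreasing, (6) gives
$$\nu(Y\setminus Y_n)\le\sum_{j\ge n}\frac1{k_jq_j}\le\sum_{j\ge n}\frac{\delta}{2^{j+3}(2R_j+1)}\le\frac{\delta2^{-n-2}}{2R_n+1},\qquad\text{so}\qquad\mathbb P(\mathcal P_n^c)\le\delta2^{-n-2}.\tag{10}$$
On $\mathcal P_n$ the window $J_n$ is covered by adjacent copies of the full word $U_n$. So the edges of $F^-$ with both ends in $J_n$ are exactly the edges of $(U_n)_t^\infty$ with both ends in $J_n$, for some $t=t_n(y)$.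

## 9. The point $0$ is rarely on a cycle

**Claim.** $\mathbb P(0\text{ is in a finite cluster})\le\delta/2$.

**Step 1: a dichotomy at every scale.** By (10), $\mathbb P(\bigcap_{n\ge0}\mathcal P_n)\ge1-\sum_n\delta2^{-n-2}=1-\delta/2$. Work on $\bigcap_n\mathcal P_n$, off the null set where $F^+$ or $F^-$ is not perfect. For $n\ge0$ let $I_n'$ be the union of the tiles of the $W_{n+1}$-tiling $F^{+(n+1)}$ that meet $[-d_n,d_n]$. Then $I_n'\subset[-d_n-p_{n+1},d_n+p_{n+1}]=J_n$, so on $I'_n$ the $-$ edges are those of $(U_n)^\infty_{t_n}$. By $L(W_{n+1},U_n,d_n)$ at $v=0$, one of the following holds: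

* $(a_n)$ the component of $0$ in the graph on $I_n'$ with edges of $F^{+(n+1)}$ and $F^-$ is a cycle;
* $(b_n)$ that component contains an $F^{+(n+1)}$-free vertex.

**Step 2: $(a_n)$ never occurs.** Suppose $(a_n)$ holds with cycle $C\ni0$. The $W_{n+1}$-tiling of $I'_n$ was obtained by $q_n$ successive extensions. Apply Lemma 3, conclusion 4, to the extensions that produce $W_n^{(q_n)},W_n^{(q_n-1)},\dots,W_n^{(1)}$, in this order. Each time $C$ survives the deletion of the copies of $E$. At the end we have a $W_n^{(0)}$-tiling, whose edges are those of $F^{+(n)}$. So all $+$ edges of $C$ lie in $F^{+(n)}$.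

If $n=0$ this is impossible, since $F^{+(0)}=\emptyset$ and each vertex of a cycle has a $+$ edge. If $n\ge1$, then by Fact 3 $C$ is the component of $0$ in $F^{+(n)}\cup F^-$, and it has no $F^{+(n)}$-free vertex. The component considered in $(b_{n-1})$ is contained in $C$, so $(b_{n-1})$ fails and $(a_{n-1})$ holds. Descending, we reach $(a_0)$, a contradiction.

**Step 3: the cluster is infinite.** So $(b_n)$ holds for all $n$: the cluster of $0$ in $G$ contains an $F^{+(n+1)}$-free vertex for every $n$. Each vertex is $F^{+(n)}$-free for only finitely many $n$. A finite cluster would therefore contain no $F^{+(n+1)}$-free vertex for large $n$. Hence the cluster of $0$ is infinite. $\square$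

## 10. Two infinite clusters are impossible

Fix $z\in\mathbb Z$ and let $\mathcal B$ be the event that $0$ and $z$ lie in two different infinite clusters. We show $\mathbb P(\mathcal B)=0$.

**Step 1: the round that matches the phase.** Fix $n$. Suppose $\mathcal P_n$ occurs, with $t=t_n(y)$, and $x\in X_{n+1}$ with height $h$ in column $n+1$. So $0$ is in a copy of $W_{n+1}$ that starts at $-h$. Let $\tau\in\{0,\dots,q_n-1\}$ with $\tau\equiv t+h\pmod{q_n}$. The copy of $W_{n+1}$ is a concatenation of copies of $W_n^{(\tau+1)}$, plus additional edges. Let $V$ be the one containing $0$, and let $b$ be its starting point. Since $|W_n^{(\tau+1)}|$ is a multiple of $q_n$, $b\equiv-h\pmod{q_n}$. Also $V\subset[-p_{n+1},p_{n+1}]\subset J_n$. In the coordinates of $V$, with starting point moved to $0$, the edges of $F^-$ with both ends in $V$ are those of $(U_n)^\infty_{t-b}$, and $t-b\equiv t+h\equiv\tau$. So $G|_V$ contains a copy of $\Gamma_\tau(W_n^{(\tau+1)})$, and $W_n^{(\tau+1)}$ is the word that was built with $s=\tau$.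

**Step 2: what Lemma 3 says about $0$ and $z$.** By conclusion 3 and (4), there is a set $\mathcal X_\tau\subset[0,|W_n^{(\tau+1)}|)$ of at most $\varepsilon_n|W_n^{(\tau+1)}|$ exceptional positions such that every vertex of $V$ at another position is in a cycle, which is a finite cluster of $G$ by Fact 3, or in the connected set $Q$. So if $z\in V$ and neither $0$ nor $z$ is at an exceptional position of $V$, then either one of them is in a finite cluster or both are in $Q$. In both cases $\mathcal B$ fails.

**Step 3: the exceptional cases are rare.** Given $y$ and $x\in X_{n+1}$, the height $h$ is uniform on $[0,p_{n+1})$. The string underlying $W_{n+1}$ is a concatenation of copies of $W_n^{(j)}$, so for each $j$ the position of $0$ in its copy of $W_n^{(j)}$ is uniform.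

* If $z\notin V$, then $0$ and $z$ are not in the same copy of $W_n^{(0)}$, because $V$ is a concatenation of such copies. This has probability at most $|z|/|W_n^{(0)}|$.
* The phase $\tau$ depends on $h$ and $y$, so we use a union bound over its possible values. For fixed $j\in\{0,\dots,q_n-1\}$, the probability that $0$ occupies a position of $\mathcal X_j$ in its copy of $W_n^{(j+1)}$ is at most $\varepsilon_n$. The same bound holds for the event that this copy also contains $z$, at a position of $\mathcal X_j$, since then the position of $0$ lies in $\mathcal X_j-z$. Summing over $j$ gives at most $2q_n\varepsilon_n=2^{1-n}$.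

Therefore
$$\mathbb P(\mathcal B)\le\mathbb P(\mathcal P_n^c)+\mu(X\setminus X_{n+1})+\frac{|z|}{|W_n^{(0)}|}+2^{1-n}\xrightarrow[n\to\infty]{}0 .$$

**Step 4: all pairs at once.** So $\mathbb P(\mathcal B)=0$ for every $z$. The pair $(F^+,F^-)$ is stationary under simultaneous translation and there are countably many pairs of vertices, so a.s. no two vertices lie in different infinite clusters: $G$ has at most one infinite cluster. $\square$

## 11. Ergodicity of $T\times S$ and the end of the proof of Theorem 1

It remains to raise "with positive probability there is an infinite cluster" to "almost surely". The event that $G$ has an infinite cluster is invariant under $T\times S$, because applying $T\times S$ translates both matchings by $-1$. By Section 9 its probability is at least $1-\delta/2>0$. $T$ is weakly mixing and $S$ is ergodic (Lemma 5), so $T\times S$ is ergodic by Lemma 6(b), and the event has probability $1$.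

With Section 10, a.s. $G$ has exactly one infinite cluster. By Section 9 it contains $0$ with probability at least $1-\delta/2\ge1-\delta$. The matchings are independent, stationary, ergodic under every nonzero translation, and factors of weakly mixing systems (Section 8). This proves Theorem 1, and the assertion "$G$ does not have a unique infinite cluster, almost surely" is disproved. $\blacksquare$
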